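\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{The minimum number of linear simplexes\\ in a spanning set of pairwise nonparallel vectors}

\begin{abstract}
A linear algebraic simplex is a linearly dependent set of vectors all of whose proper subsets are independent. For a set of $n$ pairwise nonparallel vectors spanning $\mathbb R^D$, $n>D\ge 3$, we determine the minimum number of simplexes it can contain, as a function of $n$ and $D$, and describe all sets attaining it. If $n-D>\lfloor D/2\rfloor$ then, up to a few exceptional families, the extremal sets distribute the vectors evenly over $\lfloor D/2\rfloor$ independent planes; when $D$ is odd, one of the planes is replaced by a configuration of rank three. For even $D$ the result holds for all simple matroids of rank $D$; for odd $D$ it depends on representability over the reals.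
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $D\ge 3$ and let $\mathcal V\subset\mathbb R^D$ be a finite set of nonzero vectors. A subset $S\subseteq\mathcal V$ is called a \emph{linear algebraic simplex}, here simply a \emph{simplex}, if $S$ is linearly dependent but every proper subset of $S$ is independent. Two vectors are \emph{parallel} if one is a scalar multiple of the other. We assume throughout that $\mathcal V$ spans $\mathbb R^D$, that no two of its vectors are parallel, and that $n=|\mathcal V|>D$. The following is asked in \cite{SzT}, where the problem is described as unsolved in general: \emph{what is the minimum number of simplexes in $\mathcal V$ if only $n$ is given, and which sets attain it?}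

A simplex is a linear relation that cannot be shortened. The linear relations among the vectors of $\mathcal V$ form a space of dimension $k=n-D$, so $k$ measures the redundancy that is forced on us. How many simplexes this redundancy creates depends on how it is spread. If the vectors are in general position, every $D+1$ of them form a simplex, and there are $\binom{n}{D+1}$. To have few simplexes one should confine the dependencies to small independent subspaces.

Since parallel vectors are forbidden, the smallest useful subspace is a plane. In a plane, $m$ pairwise nonparallel vectors contain exactly $\binom m3$ simplexes, namely all triples. Thus a plane that carries redundancy $a$, that is, $a+2$ vectors, contributes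
\[
p(a)=\binom{a+2}{3},\qquad \Delta p(a):=p(a)-p(a-1)=\binom{a+1}{2}.
\]
This is a convex function of $a$, so the redundancy should be shared evenly. Put
\[
k=n-D\ge1,\qquad h=\lfloor D/2\rfloor,\qquad j=\lceil k/h\rceil,\qquad \sigma=k-(j-1)h\in\{1,\dots,h\}.
\]
An even distribution over $h$ independent planes of $\mathbb R^D$ puts redundancy $j$ on $\sigma$ of them and $j-1$ on the other $h-\sigma$, which costs $\sigma p(j)+(h-\sigma)p(j-1)$. For even $D$ this natural guess is correct.

For odd $D$ one dimension is left over. It can be wasted on a single vector outside all the planes, but it is better to merge it with a plane. A plane with $j+2$ vectors together with one extra vector has rank $3$, redundancy $j$, and $p(j)$ simplexes. If $j\ge2$, moving one vector out of the plane so that it, the extra vector and one vector of the plane become dependent gives a configuration (called $B_j$ below) with $p(j)-(j-1)$ simplexes. For $j=3$ the six vertices of a complete quadrilateral do even better: they have $7=p(3)-3$ simplexes. This configuration is the reason for the exceptional value at $j=3$ in Theorem~\ref{thm:value}.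

\subsection{Results}

We write $\mathcal V=\mathcal V_1\oplus\mathcal V_2\oplus\cdots$ if $\mathcal V$ is the disjoint union of the $\mathcal V_i$ and $\mathrm{span}\,\mathcal V=\bigoplus\mathrm{span}\,\mathcal V_i$; a multiple $sX$ stands for $s$ pieces of type $X$. A set of vectors of rank $3$ is viewed as a set of points in the real projective plane. An \emph{$l$-line} is a line containing exactly $l\ge3$ of the points, and a \emph{long} line is an $l$-line for some $l\ge 3$. The pieces are as follows (Figure~\ref{fig:pieces}).
\begin{itemize}
\item $L_m$: $m$ pairwise nonparallel vectors in a $2$-dimensional subspace, spanning it.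
\item $B_a$ ($a\ge2$), of rank $3$ with $a+3$ points: $a+1$ points on a line, and two further points off this line whose connecting line passes through exactly one of the $a+1$ points. We write $Q=B_2$; it consists of two $3$-lines sharing a point.
\item $K$: the six vertices of a complete quadrilateral, that is, the intersection points of four lines no three of which are concurrent.
\item $\mathcal R_4$: four types of $7$-point sets, namely (i) $B_4$; (ii) two $4$-lines sharing a point; (iii) $K$ plus one more point on one of its $3$-lines; (iv) a complete quadrangle (four points, no three collinear) with its three diagonal points.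
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\begin{scope}
\draw (-0.2,0.9)--(2.2,2.1); \draw (-0.2,1.1)--(2.2,-0.1);
\foreach \x/\y in {0/1,1/1.5,2/2,1/0.5,2/0} \fill (\x,\y) circle (2.2pt);
\node at (1,-0.7) {$Q=B_2$};
\end{scope}
\begin{scope}[shift={(4,0)}]
\draw (0,0)--(1,2)--(2,0); \draw (0,0)--(1.5,1); \draw (2,0)--(0.5,1);
\foreach \x/\y in {0/0,2/0,1/2,0.5/1,1.5/1,1/0.6667} \fill (\x,\y) circle (2.2pt);
\node at (1,-0.7) {$K$};
\end{scope}
\begin{scope}[shift={(8,0)}]
\draw (-0.2,0)--(2.2,0); \draw (-0.1,-0.1)--(1.7,1.7);
\foreach \x/\y in {0/0,0.5/0,1/0,1.5/0,2/0,0.8/0.8,1.5/1.5} \fill (\x,\y) circle (2.2pt);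
\node at (1,-0.7) {(i) $B_4$};
\end{scope}
\begin{scope}[shift={(0,-4)}]
\draw (-0.2,0.9)--(2.3,2.15); \draw (-0.2,1.1)--(2.3,-0.15);
\foreach \x/\y in {0/1,0.7/1.35,1.4/1.7,2.1/2.05,0.7/0.65,1.4/0.3,2.1/-0.05} \fill (\x,\y) circle (2.2pt);
\node at (1,-0.7) {(ii)};
\end{scope}
\begin{scope}[shift={(4,-4)}]
\draw (0,0)--(1,2)--(2,0); \draw (0,0)--(1.5,1); \draw (2,0)--(0.5,1);
\foreach \x/\y in {0/0,2/0,1/2,0.5/1,1.5/1,1/0.6667,0.75/1.5} \fill (\x,\y) circle (2.2pt);
\node at (1,-0.7) {(iii)};
\end{scope}
\begin{scope}[shift={(8,-4)}]
\draw (0,0)--(1,2)--(2,0)--cycle; \draw (0,0)--(1.5,1); \draw (2,0)--(0.5,1); \draw (1,2)--(1,0);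
\foreach \x/\y in {0/0,2/0,1/2,0.5/1,1.5/1,1/0.6667,1/0} \fill (\x,\y) circle (2.2pt);
\node at (1,-0.7) {(iv)};
\end{scope}
\end{tikzpicture}
\caption{Rank-3 pieces, drawn as points of the projective plane; exactly the long lines (those with at least three of the points) are drawn. Top: $Q$, the complete quadrilateral $K$, and $B_4$. Bottom: the other three types in $\mathcal R_4$. In general $B_a$ has one line with $a+1$ points and one $3$-line meeting it in a point of the set.}
\label{fig:pieces}
\end{figure}

\begin{theorem}\label{thm:value}
Let $D\ge3$ and $n>D$. The minimum number of simplexes in a set of $n$ pairwise nonparallel vectors spanning $\mathbb R^D$ is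
\[
\sigma\binom{j+2}{3}+(h-\sigma)\binom{j+1}{3}-\varepsilon,\qquad
\varepsilon=\begin{cases}0& D \text{ even},\\ j-1& D\text{ odd},\ j\ne 3,\\ 3& D\text{ odd},\ j=3.\end{cases}
\]
\end{theorem}

\begin{theorem}\label{thm:structure}
The sets attaining the minimum in Theorem~\ref{thm:value} are exactly the following.
\begin{enumerate}
\item[(1)] $k\le h$ (so $j=1$ and the minimum is $k$): direct sums of $k$ simplexes, of any sizes $\ge3$, and single vectors.
\item[(2)] $D$ even, $h<k<2h$ (so $j=2$, $\sigma<h$): $2w\,Q\oplus(\sigma-w)L_4\oplus(h-\sigma-2w)L_3$ for any integer $w\ge0$ with $w\le\sigma$ and $2w\le h-\sigma$.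
\item[(3)] $D$ even, $k\ge2h$: only $\sigma L_{j+2}\oplus(h-\sigma)L_{j+1}$.
\item[(4)] $D$ odd, $j=2$: $(2w+1)Q\oplus(\sigma-1-w)L_4\oplus(h-\sigma-2w)L_3$ for any integer $w\ge0$ with $w\le\sigma-1$ and $2w\le h-\sigma$.
\item[(5)] $D$ odd, $j=3$: only $K\oplus(\sigma-1)L_5\oplus(h-\sigma)L_4$.
\item[(6)] $D$ odd, $j=4$: $R\oplus(\sigma-1)L_6\oplus(h-\sigma)L_5$ with $R$ of one of the four types in $\mathcal R_4$; and, if $\sigma\le h-1$, also $K\oplus\sigma L_6\oplus(h-1-\sigma)L_5$.
\item[(7)] $D$ odd, $j\ge5$: only $B_j\oplus(\sigma-1)L_{j+2}\oplus(h-\sigma)L_{j+1}$.
\end{enumerate}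
\end{theorem}

The simplexes of $\mathcal V$ are the circuits of the matroid of linear dependence on $\mathcal V$, so the question makes sense for matroids in general.

\begin{theorem}\label{thm:matroid}
For even $D\ge4$, Theorems~\ref{thm:value} and~\ref{thm:structure} hold verbatim for arbitrary simple matroids of rank $D$ (with circuits in place of simplexes and coloops in place of single vectors), with $L_m=U_{2,m}$ and $Q$ the simple rank-$3$ matroid on five points with two $3$-lines sharing a point. For odd $D$ representability over $\mathbb R$ matters: the Fano plane ($D=3$, $n=7$) has $14$ circuits, while the minimum over $\mathbb R$ is $17$.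
\end{theorem}

\begin{remark}
For $D=3$ we have $h=\sigma=1$ and $j=k=n-3$, so the minimum is $\binom{n-1}{3}-(n-4)$ for $n\ne6$, and $7$ for $n=6$.
\end{remark}

\begin{remark}
The assumption that no two vectors are parallel is essential. With parallel vectors allowed, three parallel pairs spanning $\mathbb R^3$ contain only three simplexes, while Theorem~\ref{thm:value} gives $7$ for $D=3$, $n=6$.
\end{remark}

\subsection{The idea}

A simplex either contains a given vector $e$ or survives its deletion. Hence the number of simplexes is bounded below inductively, once we know that $e$ lies in many of them. The central tool (Lemma~\ref{lem:degree}) says that in a \emph{connected} configuration of pairwise nonparallel vectors, of rank $r\ge2$ and redundancy $k$, every vector lies in at least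
\[
b(r-1,k)=\min\Bigl\{\textstyle\sum_{i=1}^{r-1}\binom{u_i+1}{2}:\ \sum u_i=k\Bigr\}
\]
simplexes, the $u_i$ being nonnegative integers. For $r\ge4$ and $k\ge2$ this exceeds the amount by which the conjectured minimum grows from $k-1$ to $k$, apart from two ties that are broken by a second, cruder bound. So a connected configuration of rank at least $4$ and redundancy at least $2$ is never a piece of an optimal set. What remains are pieces of redundancy at most $1$, that is, single vectors and single simplexes, and pieces of rank at most $3$. Rank $2$ is trivial, rank $3$ is plane geometry (Section~\ref{sec:rank3}), and the optimal mixture of pieces is a small discrete convex optimization problem (Section~\ref{sec:profiles}). Section~\ref{sec:eight} carries the argument out by hand for eight vectors in $\mathbb R^4$.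

\section{Preliminaries}\label{sec:prelim}

\subsection{Matroids}

All matroid facts below are standard; see \cite{Oxley}. Let $M$ be a matroid with nonempty finite ground set $E$ and rank function $r$; the reader may think of a finite family of vectors. We write $X\cup x$, $X+x$ and $X-x$ for $X\cup\{x\}$, $X\cup\{x\}$ and $X\setminus\{x\}$. \emph{Circuits} are the minimal dependent sets. A \emph{loop} is an element forming a circuit by itself, a \emph{coloop} an element in no circuit, and two distinct elements are \emph{parallel} if they form a circuit; $M$ is \emph{simple} if it has no loops and no parallel elements, that is, if every circuit has at least three elements. The \emph{corank} of $M$ is $|E|-r(M)$; this is our $k$. The closure $\mathrm{cl}(X)$ is the set of all $x$ with $r(X\cup x)=r(X)$.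

The \emph{deletion} $M\backslash x$ removes $x$; its circuits are the circuits of $M$ avoiding $x$, and its rank is $r(M)$ unless $x$ is a coloop. The \emph{contraction} $M/X$, with ground set $E\setminus X$, is, for vectors, the projection along $\mathrm{span}\,X$; its rank function is $Y\mapsto r(Y\cup X)-r(X)$, and the circuits of $M/x$ are the minimal nonempty sets among the sets $C\setminus\{x\}$, $C$ a circuit of $M$.

Call two elements related if they are equal or lie in a common circuit. This is an equivalence relation; its classes are the \emph{components} of $M$, and $M$ is \emph{connected} if there is just one. $M$ is the direct sum of the restrictions to its components: ranks, coranks and circuits add up. A set $X$ with $r(X)+r(E\setminus X)=r(M)$ is a union of components. For vectors and a partition $E=E_1\cup E_2\cup\cdots$, $M$ is the direct sum of its restrictions to the $E_i$ if and only if the spans of the $E_i$ form a direct sum.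

We use the following facts.
\begin{enumerate}
\item[(F1)] A connected matroid with at least two elements has no loops and no coloops, and any two distinct elements lie in a common circuit. In particular its corank is at least $1$; if it is $1$, the matroid is a single circuit.
\item[(F2)] (Tutte) If $M$ is connected, then for each $x$ at least one of $M\backslash x$, $M/x$ is connected.
\item[(F3)] If $x$ is not a loop and $C'$ is a circuit of $M/x$, then $C'$ or $C'\cup x$ is a circuit of $M$.
\item[(F4)] If $B$ is a basis and $x\notin B$, then $B\cup x$ contains a unique circuit $C_M(x,B)$, the fundamental circuit; it contains $x$, and $b\in B$ lies in it if and only if $B-b+x$ is a basis.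
\end{enumerate}

Write $c(M)$ for the number of circuits, $\deg_M(e)$ for the number of circuits containing $e$, and $\mu_M(e,x)$ for the number containing both $e$ and $x$. Then
\begin{equation}\label{eq:deletion}
c(M)=c(M\backslash e)+\deg_M(e),\qquad \deg_M(e)=\deg_{M\backslash x}(e)+\mu_M(e,x)\quad(x\ne e).
\end{equation}
By (F3), $c(M)\ge c(M/x)$ and $\deg_M(e)\ge\deg_{M/x}(e)$ if $x\ne e$ is not a loop.

A simple matroid of rank $1$ is a single element. A simple matroid of rank $2$ and corank $k$ is $U_{2,k+2}$: every three elements form a circuit, so it has $p(k)$ circuits. By a \emph{real configuration} we mean a finite set of nonzero vectors in a real vector space, no two parallel, together with its matroid; this matroid is simple.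

\subsection{Distributing redundancy}\label{sec:greedy}

Several times we minimize a sum of convex functions. For a function $f$ on $\{0,1,2,\dots\}$ put $\Delta f(a)=f(a)-f(a-1)$ for $a\ge1$. Let $f_1,\dots,f_s$ vanish at $0$ and have nondecreasing increments.

\medskip\noindent\textbf{Greedy rule.} \emph{The minimum of $\sum f_i(x_i)$ over integers $x_i\ge0$ with $\sum x_i=k$ is the sum of the $k$ smallest terms in the union, as a multiset, of the sequences $\Delta f_i(1),\Delta f_i(2),\dots$ Its increment from $k-1$ to $k$ is the $k$-th smallest term. Such a vector $(x_i)$ is a minimizer if and only if $\Delta f_i(x_i)\le\Delta f_l(x_l+1)$ for all $i\neq l$ with $x_i\ge1$.}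

\medskip
Indeed, $\sum f_i(x_i)$ is the sum of $k$ terms forming initial segments of the sequences, and $k$ smallest terms can be chosen as initial segments. A choice of initial segments consists of $k$ smallest terms exactly when no used term exceeds an unused one, and by monotonicity only the last used and the first unused terms matter. If all $f_i$ are equal with strictly increasing increments, the condition says $x_i\le x_l+1$: the minimizers are exactly the \emph{balanced} vectors, those whose entries differ by at most $1$.

For $s\ge1$ let $b(s,k)$ be the minimum of $\sum_{i=1}^s\binom{u_i+1}{2}$ over integers $u_i\ge0$ with $\sum u_i=k$, and let $b(0,0)=0$. The function $\binom{u+1}2$ has increments $1,2,3,\dots$, so the minimizers are the balanced vectors and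
\begin{equation}\label{eq:binc}
b(s,k)-b(s,k-1)=\lceil k/s\rceil\qquad(s,k\ge1).
\end{equation}
In particular $b(s,\cdot)$ is strictly increasing, and $b(s,k)=k$ if $k\le s$. Concatenating minimizers,
\begin{equation}\label{eq:bconcat}
b(s,k)+b(s',k')\ge b(s+s',k+k').
\end{equation}
Appending a zero entry to a minimizer gives
\begin{equation}\label{eq:bmono}
b(s-1,k)\ge b(s,k)\quad(s\ge2),\quad\text{strictly if }k\ge s,
\end{equation}
because for $k\ge s$ a vector with a zero entry is not balanced.

\section{A worked case: eight vectors in $\mathbb R^4$}\label{sec:eight}

For $D=4$, $n=8$ we have $k=4$, $h=j=\sigma=2$, and the claim is that there are at least $8$ simplexes, with equality only for four vectors in each of two complementary planes. We prove this, taking two facts from the next section for granted: in a simple connected matroid of rank $r\ge2$ and corank $k$ every element lies in at least $b(r-1,k)$ circuits, and a connected matroid of corank $k$ with at least two elements has at least $\binom{k+1}2$ circuits. By \eqref{eq:binc}, for $k=1,2,3,4$,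
\[
b(2,k)=1,2,4,6,\qquad b(3,k)=1,2,3,5.
\]

\emph{Rank $3$.} A simple matroid of rank $3$ and corank $k=1,2,3,4$ has at least $1,3,7,13$ circuits. If it is connected, delete an element and use \eqref{eq:deletion}: $1$, $1+2$, $3+4$, $7+6$. If it is disconnected, it is a plane with $k+2$ elements plus a coloop, with $p(k)=1,4,10,20$ circuits.

\emph{Rank $4$, disconnected.} Either the components have ranks $2$ and $2$, with $p(a)+p(b)$ circuits where $a+b=k$; or there is a coloop and the rest has rank $3$ and corank $k$. So for $k=1,2,3,4$ there are at least $1$, $\min(2,3)=2$, $\min(5,7)=5$ and $\min(8,13)=8$ circuits, and for $k=4$ the value $8$ occurs only as $p(2)+p(2)$.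

\emph{Rank $4$, connected.} For $k=1$ there is one circuit. For $k=2$ there are at least $1+b(3,2)=3>2$. For $k=3$ we get $2+b(3,3)=5$, a tie with the disconnected case; but a connected matroid of corank $3$ has at least $\binom42=6$ circuits. For $k=4$ there are at least $5+b(3,4)=10>8$.

So the minima are $1,2,5,8$, and for $k=4$ equality forces two planes with four vectors each. The general proof has the same shape. The tie at $(D,k)=(4,3)$ reappears, and so does the observation that, for $k\ge2$, a rank-$3$ piece together with a coloop loses against two planes.

\section{Two lower bounds for connected matroids}\label{sec:connected}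

\begin{lemma}\label{lem:crude}
In a connected matroid $M$ with at least two elements and corank $k$, every element is in at least $k$ circuits, and $c(M)\ge\binom{k+1}{2}$.
\end{lemma}

\begin{proof}
Induction on $|E|$. For $|E|=2$, $M=U_{1,2}$, $k=1$, and there is one circuit. Let $|E|\ge3$. Given $e$, choose $x\ne e$. If $M\backslash x$ is connected, it has corank $k-1$, since $x$ is not a coloop, and by \eqref{eq:deletion} and (F1) $\deg_M(e)=\deg_{M\backslash x}(e)+\mu_M(e,x)\ge(k-1)+1$. Otherwise $M/x$ is connected by (F2), it has corank $k$ since $x$ is not a loop, and $\deg_M(e)\ge\deg_{M/x}(e)\ge k$. For the number of circuits: if $M\backslash e$ is connected, then $c(M)=c(M\backslash e)+\deg_M(e)\ge\binom k2+k=\binom{k+1}2$; otherwise $c(M)\ge c(M/e)\ge\binom{k+1}2$.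
\end{proof}

Lemma~\ref{lem:crude} ignores simplicity. For simple matroids of fixed rank, degrees grow quadratically in $k$. To see what to expect, note that the three-element circuits through $e$ correspond to the pairs of parallel elements of $M/e$, a matroid of rank $r-1$ and corank $k$; the cheapest way to place $k$ superfluous elements in rank $r-1$, with parallel elements allowed, should be to distribute them over $r-1$ parallel classes, and a class with $u+1$ elements contains $\binom{u+1}2$ pairs.

\begin{lemma}\label{lem:degree}
Let $M$ be a simple connected matroid of rank $r\ge2$ and corank $k$. Then $\deg_M(e)\ge b(r-1,k)$ for every element $e$.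
\end{lemma}

\begin{remark}\label{rem:sharp}
The bound is sharp for $k\ge r-1$. Take a vector $e$ and $r-1$ planes through $e$ whose images modulo $e$ are independent lines; in the $i$-th plane put $u_i+1$ further vectors that together with $e$ are pairwise nonparallel, where $u_i\ge1$ are balanced with sum $k$. Each plane then contains at least three of the vectors, so the configuration is connected. Consider a circuit $C\ni e$ and its linear relation. Modulo $e$ it splits over the planes, so in each plane met by $C\setminus\{e\}$ the part of the relation with $e$ left out sums to a multiple of $e$. Hence the vectors of this part together with $e$ are dependent, so they are all of $C$. Thus $C$ is a triple in one plane, and $\deg(e)=\sum\binom{u_i+1}2=b(r-1,k)$.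
\end{remark}

The induction of Lemma~\ref{lem:crude} cannot be repeated as it stands: contraction may destroy simplicity, and deletion may destroy connectedness. If deleting some $x\ne e$ disconnects $M$, we compensate for this by gluing: circuits through $x$ can be assembled independently from the components, and there are many of them. If no deletion of an $x\ne e$ disconnects $M$, an averaging argument finds an $x$ with $\mu_M(e,x)$ large enough.

\begin{proof}[Proof of Lemma~\ref{lem:degree}]
Induction on $|E|$. Put $s=r-1$. In rank $1$ a simple connected matroid is a single element, with corank $0$ and degree $0=b(0,0)$; so the inequality also holds in rank $1$, and we use it there.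

\smallskip\noindent\emph{Case 1: $M\backslash x$ is disconnected for some $x\ne e$.}
Let $E_1\ni e$, $E_2,\dots,E_t$ ($t\ge2$) be the components of $M\backslash x$, and let $M_i=M|E_i$ have rank $r_i$ and corank $k_i$. As $x$ is not a coloop, $\sum r_i=r$ and $\sum k_i=k-1$. Let
\[
N_i=M/\textstyle\bigcup_{l\ne i}E_l\qquad\text{on } E_i\cup x .
\]
Then $N_i\backslash x=M_i$ and $r(N_i)=r-\sum_{l\ne i}r_l=r_i$, so $x$ is not a coloop of $N_i$. It is not a loop either: otherwise $x\in\mathrm{cl}(\bigcup_{l\ne i}E_l)$, hence $r(E_i)+r(E\setminus E_i)=r$, and $M$ would be disconnected. So $x$ lies in a circuit of $N_i$ with some element of $E_i$, and since $M_i$ is connected, $N_i$ is connected.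

\smallskip
\noindent\emph{Gluing. If $A_i\subseteq E_i$ and $A_i\cup x$ is a circuit of $N_i$ for every $i$, then $x\cup\bigcup A_i$ is a circuit of $M$.} The set $A_i$ is independent in $M_i$; extend it to a basis $B_i$ of $M_i$. Then $B=\bigcup B_i$ is a basis of $M$. For $B'\subset B$, the set $B\setminus B'$ is a basis of $M/B'$, and by (F4) the fundamental circuit of $x$ with respect to it is $C_M(x,B)\setminus B'$: for $b\in B\setminus B'$, membership of $b$ in either set is equivalent to $B-b+x$ being a basis of $M$. Take $B'=\bigcup_{l\ne i}B_l$. Since $E_l\subset\mathrm{cl}(B_l)$, the elements of $E_l\setminus B_l$, $l\ne i$, are loops of $M/B'$, and removing them gives $N_i$. In $N_i$ the fundamental circuit of $x$ with respect to $B_i$ is $A_i\cup x$. Hence $C_M(x,B)\cap E_i=A_i$ for every $i$, which is the claim.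

Different choices of $(A_i)$ give different circuits. Those with $e\in A_1$ give
\[
\mu_M(e,x)\ge\mu_{N_1}(e,x)\prod_{i\ge2}\deg_{N_i}(x)\ge\prod_{i\ge2}\deg_{N_i}(x),
\]
since $\mu_{N_1}(e,x)\ge1$ by connectedness of $N_1$.

\smallskip
\noindent\emph{We have $\deg_{N_i}(x)\ge1+b(r_i-1,k_i)$.} Suppose first that $x$ has no parallel element in $N_i$. Then $N_i$ is simple and connected, of corank $k_i+1$, with fewer elements than $M$ because $t\ge2$; and $r_i\ge2$, since in rank $1$ the nonloop $x$ would be parallel to the element of $E_i$. By induction and \eqref{eq:binc}, $\deg_{N_i}(x)\ge b(r_i-1,k_i+1)\ge b(r_i-1,k_i)+1$. Now suppose $x$ is parallel to $x'\in E_i$, which is unique as $M_i$ is simple. The circuits of $N_i$ through $x$ are $\{x,x'\}$ and the sets $C-x'+x$ with $C\ni x'$ a circuit of $M_i$; so $\deg_{N_i}(x)=1+\deg_{M_i}(x')\ge1+b(r_i-1,k_i)$ by induction.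

\smallskip
The circuits of $M$ through $e$ avoiding $x$ are the circuits of $M_1$ through $e$, and there are at least $b(r_1-1,k_1)$ of them by induction. Therefore, using $\prod(1+a_i)\ge1+\sum a_i$ for $a_i\ge0$ and \eqref{eq:bconcat},
\begin{align*}
\deg_M(e)&\ge b(r_1-1,k_1)+\prod_{i\ge2}\bigl(1+b(r_i-1,k_i)\bigr)\ge1+\sum_{i\ge1}b(r_i-1,k_i)\\
&\ge b(t-1,1)+b(r-t,k-1)\ge b(r-1,k).
\end{align*}
(If $r=t$, all $r_i=1$, hence all $k_i=0$ and $k-1=0$, so $b(r-t,k-1)=b(0,0)$ is defined.)

\smallskip\noindent\emph{Case 2: $M\backslash x$ is connected for all $x\ne e$.}
If $k=1$, then $\deg_M(e)\ge1=b(s,1)$. Let $k\ge2$ and choose $x\ne e$ with $\mu:=\mu_M(e,x)$ maximum. Then $M\backslash x$ is simple and connected, of rank $r$ and corank $k-1$, and by induction $y:=\deg_M(e)\ge b(s,k-1)+\mu$. Write $k=qs+\tau$ with integers $q\ge0$ and $1\le\tau\le s$. By \eqref{eq:binc}, $b(s,k)=b(s,k-1)+q+1$, so it suffices to show $\mu\ge q+1$. If $q=0$, this holds by (F1).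

Let $q\ge1$ and suppose $\mu\le q$. This is where we use simplicity: every circuit has at least three elements. As $|E|-1=k+s$,
\[
2y\le\sum_{C\ni e}(|C|-1)=\sum_{z\ne e}\mu_M(e,z)\le\mu(k+s).
\]
With $y\ge b(s,k-1)+\mu$ this gives $2b(s,k-1)\le\mu(k+s-2)\le q(k+s-2)=q(qs+\tau+s-2)$. On the other hand, a balanced vector of length $s$ and sum $k-1=qs+\tau-1$ has $\tau-1$ entries $q+1$ and the others $q$, so
\[
2b(s,k-1)=sq(q+1)+2(\tau-1)(q+1)=(q+1)(sq+2\tau-2).
\]
But $(q+1)(sq+2\tau-2)-q(qs+\tau+s-2)=(q+2)\tau-2>0$, a contradiction.
\end{proof}

\section{Rank three}\label{sec:rank3}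

For rank $3$ the bound of Lemma~\ref{lem:degree} is about $k^2/4$, while the extremal configurations require increments of about $k^2/2$. So we use plane geometry. A single point can have degree about $k^2/4$ (the common point of two lines, as in Remark~\ref{rem:sharp}), but in every real configuration of rank $3$ and corank $k\ge2$ other than $K$, \emph{some} point has degree at least $\binom{k+1}2-1$; we find it on a line through exactly two points.

\subsection{Counting circuits}

Let $M$ be a simple matroid of rank $3$ on $n$ points, and let $L$ run over its long lines, $l=|L|$. Its circuits are the collinear triples and the $4$-sets without a collinear triple. All collinear triples in a given $4$-set lie on one line, since two triples in a $4$-set share two points. Hence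
\begin{equation}\label{eq:count}
c(M)=\sum_L\binom l3+\binom n4-\sum_L\Bigl[\binom l4+\binom l3(n-l)\Bigr]=\binom n4-\sum_L\varphi_n(l),
\end{equation}
where $\varphi_n(l)=\binom l4+\binom l3(n-l-1)$. In particular $\varphi_n(3)=n-4$.

The configuration $B_a$, with $n=a+3$, has exactly two long lines, with $n-2$ and $3$ points, and $\varphi_n(n-2)=\binom{n-2}4+\binom{n-2}3=\binom{n-1}4$. So
\begin{equation}\label{eq:Ba}
c(B_a)=\binom n4-\binom{n-1}4-(n-4)=\binom{n-1}3-(n-4)=p(a)-(a-1).
\end{equation}
The configuration $K$ has four $3$-lines. It has no other long line: such a line would meet each of the four lines in at most one vertex, and each vertex is on two of them. So $c(K)=15-4\cdot2=7$.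

Accordingly, let $t(0)=0$, $t(3)=7$, and $t(a)=p(a)-(a-1)$ for $a\ge1$, $a\ne3$. Then
\begin{equation}\label{eq:tinc}
\Delta t(a)=1,2,4,10,14,20,\dots,\qquad \Delta t(a)=\binom{a+1}2-1\quad\text{for }a\ge5;
\end{equation}
these increments are nondecreasing.

\begin{proposition}\label{prop:rank3}
A real configuration $M$ of rank $3$ and corank $k\ge1$ has $c(M)\ge t(k)$. For $k\ge2$ equality holds exactly for $Q$ if $k=2$; for $K$ if $k=3$; for the four types in $\mathcal R_4$ if $k=4$; and for $B_k$ if $k\ge5$. All these configurations exist over $\mathbb R$.
\end{proposition}

\subsection{A point of large degree}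

\begin{lemma}\label{lem:point}
Let $M$ be a real configuration of rank $3$ and corank $k\ge2$ other than $K$. Then some point $e$ has $\deg_M(e)\ge\binom{k+1}2-1$.
\end{lemma}

\begin{proof}
By the Sylvester--Gallai theorem (a finite noncollinear point set in the real projective plane has a line containing exactly two of its points) there is a line containing exactly two points $c_1,c_2$. Let $A$ be the set of the other $m=k+1$ points; they lie off the line $c_1c_2$. Call the lines $\ne c_1c_2$ through $c_1$ \emph{rows} and those through $c_2$ \emph{columns}. Each point of $A$ is the intersection of its row and its column, so two points cannot share both. The circuits through $c_1$ are: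
\begin{itemize}
\item one for each pair $y,y'\in A$ not in a common column: $\{c_1,y,y'\}$ if they share a row, and $\{c_1,c_2,y,y'\}$ otherwise;
\item $\{c_1,y,y',y''\}$ for each noncollinear triple of $A$ in three distinct rows.
\end{itemize}
The first list misses only the pairs in a common column, and we compensate for these from the second. Call such a pair $\{y,y'\}$ \emph{supported} if some $y''\in A$ lies outside its column and outside the rows of $y$ and $y'$. Then $\{y,y',y''\}$ is a triple of the second type, and $\{y,y'\}$ is its only pair in a common column; so different supported pairs give different circuits. Hence $\deg(c_1)\ge\binom m2-U_1$, where $U_1$ is the number of unsupported column pairs. Symmetrically, exchanging rows and columns, $\deg(c_2)\ge\binom m2-U_2$ with $U_2$ the number of unsupported row pairs. If $U_1\le1$, we are done. Let $U_1\ge2$; we show that $c_2$ has the required degree.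

\smallskip\noindent (i) \emph{There are unsupported pairs $\{y,y'\}\subset X$ and $\{u,u'\}\subset X'$ in different columns.} Let $R_1,R_2$ be the rows of $y,y'$. As $\{y,y'\}$ is unsupported, $A\setminus X\subset R_1\cup R_2$. The points $u,u'$ are not on $X$ and lie in different rows, so one lies on each of $R_1,R_2$; since $\{u,u'\}$ is unsupported, $A\setminus X'\subset R_1\cup R_2$. So $A\subset R_1\cup R_2$, and each of $R_1,R_2$ contains a point of $A\cap X$ and a point of $A\cap X'$. An unsupported row pair $\{v,v'\}\subset R_1$ requires that $A\cap R_2$ lie in the columns of $v,v'$; so these columns are $X$ and $X'$, the pair $\{v,v'\}$ is unique, and $|A\cap R_2|=2$. The same holds with $R_1,R_2$ exchanged. If both rows contained an unsupported pair, then $A$ would consist of the four intersections of $R_1,R_2$ with $X,X'$; together with $c_1=R_1\cap R_2$ and $c_2=X\cap X'$ these are the vertices of the complete quadrilateral with sides $R_1,R_2,X,X'$ (no three concurrent, as no row passes through $c_2$ and no column through $c_1$). This is $K$, which is excluded. So $U_2\le1$.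

\smallskip\noindent (ii) \emph{All unsupported column pairs lie in one column $X$.} Let $O=A\setminus X$. If $O=\emptyset$, there are no row pairs and $U_2=0$. Otherwise the row of any $o\in O$ contains a point of every unsupported pair. A row meets $X$ in one point, so it is the same point for all unsupported pairs; as there are at least two such pairs and two distinct pairs share at most one point, it is a point $y$ independent of the choice of $o$. So all points of $A$ lie on $X$ or on the row $R$ of $y$. Put $\beta=|X\cap A|\ge3$ and $\omega=|O|\ge1$. The configuration consists of two lines through $y$: $X$ with $\beta$ further points, $c_2$ among them, and $R$ with $\omega+1$ further points, $c_1$ among them. The circuits through $c_2$ are the triples on $X$ containing $c_2$, and the $4$-sets consisting of $c_2$, one more point of $X\setminus\{y\}$, and two points of $R\setminus\{y\}$ (a $4$-set containing $y$ and $c_2$ contains three points of $X$ or three of $R$). So $\deg(c_2)=\binom\beta2+(\beta-1)\binom{\omega+1}2$, and since $m=\beta+\omega$,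
\[
\deg(c_2)-\Bigl[\binom{m}2-1\Bigr]=(\beta-1)\binom{\omega+1}2-\beta\omega-\binom\omega2+1=\frac \omega2\bigl[\beta(\omega-1)-2\omega\bigr]+1 .
\]
This is $0$ for $\omega=1$ and $\beta-3\ge0$ for $\omega=2$. For $\omega\ge3$ it is positive, because $\beta(\omega-1)-2\omega\ge\omega-3\ge0$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:rank3}: the bound}

For $k=1$ there is at least one circuit. Let $k\ge2$. For $M=K$ we have $c(K)=7=t(3)$. Otherwise let $e$ be the point of Lemma~\ref{lem:point}. It has positive degree, so it is not a coloop, and $M\backslash e$ has rank $3$ and corank $k-1$. We use $c(M)=c(M\backslash e)+\deg_M(e)$.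
\begin{itemize}
\item $k=2$: $c(M)\ge1+2=3$.
\item $k=3$: $c(M)\ge3+5=8$ if $M\ne K$.
\item $k=4$: if $M\backslash e\ne K$, then $c(M)\ge8+9=17$. Let $M\backslash e=K$. The lines spanned by two points of $K$ are its four $3$-lines, the \emph{sides}, and three \emph{diagonals} joining opposite vertices. Two sides meet in a vertex. Each side contains one vertex of each opposite pair, so each diagonal meets each side in a vertex. If $e$ is on a side, it is therefore on exactly one side and on no diagonal, and the long lines of $M$ are one $4$-line and three $3$-lines. Here $\varphi_7(3)=3$ and $\varphi_7(4)=9$, so $\sum\varphi_7=9+3\cdot3=18$. If $e$ is on no side, then it is on at most two diagonals: we may choose coordinates in which the sides are $x=0$, $y=0$, $z=0$, $x+y+z=0$; the diagonals are then $x+y=0$, $x+z=0$, $y+z=0$, and these are not concurrent since the determinant of the system is $-2\ne0$. So $\sum\varphi_7\le4\cdot3+2\cdot3=18$. In both cases $c(M)\ge\binom74-18=17$ by \eqref{eq:count}.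
\item $k\ge5$: by induction, $c(M)\ge t(k-1)+\binom{k+1}2-1=t(k)$.
\end{itemize}

\subsection{Proof of Proposition~\ref{prop:rank3}: equality}

By \eqref{eq:count}, $c(M)=t(k)$ means that $\sum\varphi_n(l)=\binom n4-t(k)$. We repeatedly use that two lines share at most one point; so, given a long line $L$, every other long line contains at least two points outside $L$.

\smallskip\noindent\emph{$k=2$, $n=5$.} Here $\varphi_5(3)=\varphi_5(4)=1$, so $c=3$ if and only if there are exactly two long lines. On five points both must be $3$-lines, and they share a point: $Q$. This argument is valid for all simple rank-$3$ matroids.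

\smallskip\noindent\emph{$k=3$, $n=6$.} By the bound just proved, only $K$.

\smallskip\noindent\emph{$k=4$, $n=7$.} We need $\sum\varphi_7=35-17=18$, where $\varphi_7(3),\dots,\varphi_7(6)=3,9,15,15$.
\begin{itemize}
\item A $6$-line allows no further long line; the sum is $15$.
\item With a $5$-line, the only other possible long line joins the two remaining points. The sum is $18$ if and only if this is a $3$-line: $B_4$.
\item Two $4$-lines must share a point and then cover everything. A further line contains at most one point of each, so there are no further long lines; the sum is $18$: type (ii).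
\item Exactly one $4$-line and no larger line. We need exactly three $3$-lines, each containing at least two of the three outside points. If the outside points were collinear, there would be at most one such line. So the $3$-lines are the three joins of the outside points, each meeting the $4$-line in one of its points; these three points are distinct, because two joins meet only in an outside point. So we have $K$ with one more point on a side: type (iii).
\item Only $3$-lines. There must be six, covering $18$ of the $21$ pairs of points. Each point has six partners, which are covered two at a time, so it has an even number of uncovered partners; hence the three uncovered pairs form a triangle $T$. Each point of $T$ has four covered partners, so it lies on two of the six lines, and no line contains two points of $T$; so each of the six lines contains exactly one point of $T$ and two of the other four points. Therefore the four points off $T$ contain no collinear triple, and the two lines through a point of $T$, which meet only there, join complementary pairs of the four. So $T$ consists of the diagonal points of the quadrangle formed by the four points: type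 (iv).
\end{itemize}
Conversely, each type exists over $\mathbb R$ and has $\sum\varphi_7=18$. For (i) and (ii) this is clear from the sums above, and for (iii) it was computed in the proof of the bound. For (iv), take a quadrangle $abcd$ in the real projective plane. Each of its six sides contains two vertices and exactly one diagonal point: for instance, $ac\cap bd$ is not on $ab$, since otherwise it would be $ab\cap ac=a$ and $a$ would lie on $bd$. A further long line would contain at most one vertex, hence at least two diagonal points. It contains no vertex, because each join of a vertex and a diagonal point is a side. So it would consist of the three diagonal points. But all quadrangles are projectively equivalent, and for $(1,0,0),(0,1,0),(0,0,1),(1,1,1)$ the diagonal points are $(0,1,1),(1,0,1),(1,1,0)$, with determinant $2\ne0$. So there are exactly six long lines, all $3$-lines, and the sum is $18$.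

\smallskip\noindent\emph{$k=5$, $n=8$.} We need $\sum\varphi_8=70-31=39$, where $\varphi_8(3),\dots,\varphi_8(7)=4,13,25,35,35$.
\begin{itemize}
\item A $7$-line allows no further long line: sum $35$.
\item A $6$-line allows at most one more, a $3$-line through the two outside points: sum $35$ or $39$, the latter if and only if $M=B_5$.
\item A $5$-line: if the three outside points are collinear, there is at most one other long line, with at most four points, and the sum is at most $25+13$. Otherwise there are at most three, all $3$-lines, and the sum is at most $25+12$.
\item The largest line has four points. Three $4$-lines need at least $4+3+2=9$ points, so there are at most two. Suppose there are two sharing a point. Every other long line contains at most one point of each; it avoids the common point, since otherwise it would contain at most one further point; so it consists of the eighth point and one noncommon point of each. There are at most three such lines, and the sum is at most $26+12$. Two disjoint $4$-lines cover everything: sum $26$. If there is only one $4$-line, each other long line is a $3$-line containing a pair of the four outside points;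 different lines contain different pairs, so there are at most six and the sum is at most $13+24$.
\item Only $3$-lines: at most three through each point, so at most $8\cdot3/3=8$, and the sum is at most $32$.
\end{itemize}

\smallskip\noindent\emph{$k\ge6$, $n\ge9$.} We argue by induction. Let $c(M)=t(k)$, and let $e$ be as in Lemma~\ref{lem:point}. Since $c(M\backslash e)\ge t(k-1)$ and $\deg_M(e)\ge\Delta t(k)$, we have $c(M\backslash e)=t(k-1)$, so $M\backslash e=B_{k-1}$: there is a long line $L$ with $n-3$ points, and two further points $u,v$ whose join meets $L$ in a point $w$ of the configuration. If $e$ is on the line $L$, then $M=B_k$. Otherwise every other long line contains at least two of $u,v,e$. If $e$ is on $uv$, the only such line is $uv$, with four points, and it contributes $\varphi_n(4)=4n-19$. If not, there are at most three such lines, all $3$-lines, contributing at most $3(n-4)$. So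
\[
\sum\varphi_n\le\binom{n-3}4+2\binom{n-3}3+\max\bigl(4n-19,\,3(n-4)\bigr),
\]
whereas for $B_k$ the sum is $\binom{n-1}4+n-4=\binom{n-3}4+2\binom{n-3}3+\binom{n-3}2+n-4$. Now
\begin{align*}
\binom{n-3}2+n-4-(4n-19)&=\frac{(n-6)(n-7)}2>0,\\
\binom{n-3}2+n-4-3(n-4)&=\frac{(n-4)(n-7)}2>0,
\end{align*}
so $c(M)>c(B_k)=t(k)$, a contradiction. Conversely, $B_k$ clearly exists over $\mathbb R$, and $c(B_k)=t(k)$ for $k=2$ and $k\ge5$ by \eqref{eq:Ba}. \qed

\section{Mixing pieces of rank at most three}\label{sec:profiles}

We now ask how to combine pieces of rank $1,2,3$ optimally. To cover Theorem~\ref{thm:matroid} we work in two settings in parallel, each with its own lower bound $\tau$ for rank $3$: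
\begin{itemize}
\item[(R)] real configurations, with $\tau=t$;
\item[(A)] arbitrary simple matroids, with $\tau(a)=\sum_{i=1}^ab(2,i)$, so that $\Delta\tau(a)=b(2,a)=\lfloor(a+1)^2/4\rfloor$ (for $a=2i$ this is $i(i+1)$, for $a=2i-1$ it is $i^2$).
\end{itemize}
Both settings are closed under restriction. In both,
\begin{equation}\label{eq:tau}
\Delta\tau(1),\Delta\tau(2),\Delta\tau(3)=1,2,4,\qquad \Bigl\lfloor\frac{(a+1)^2}4\Bigr\rfloor\le\Delta\tau(a)\le\Delta p(a),
\end{equation}
$\Delta\tau$ is nondecreasing, and $\Delta\tau(a)<\Delta p(a)$ for $a\ge2$ with the single exception $\Delta t(4)=\Delta p(4)=10$ in setting (R). In (A) these statements are immediate, since $(a+1)^2/4<a(a+1)/2$ for $a\ge2$. In (R) they follow from \eqref{eq:tinc}: for $a\le4$ by inspection, and for $a\ge5$ since $\binom{a+1}2-1-\frac{(a+1)^2}4=\frac{(a+1)(a-1)}4-1\ge0$.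

\emph{Every simple rank-$3$ matroid $M$ of the setting, of corank $k$, has $c(M)\ge\tau(k)$.} In (R) this is Proposition~\ref{prop:rank3} (and trivial for $k=0$). In (A) use induction on $k$, the case $k=0$ being trivial. For $k\ge1$, if $M$ is disconnected, it is $U_{2,k+2}$ plus a coloop and has $p(k)\ge\tau(k)$ circuits; if it is connected, then $c(M)=c(M\backslash e)+\deg_M(e)\ge\tau(k-1)+b(2,k)$ by Lemma~\ref{lem:degree}.

\begin{definition}
A \emph{profile} is a finite multiset of pairs $(\rho,\kappa)$ with $\rho\in\{1,2,3\}$, $\kappa\ge0$, and $\kappa=0$ if $\rho=1$. The cost of a pair is $0$ for $(1,0)$, $p(\kappa)$ for $(2,\kappa)$, and $\tau(\kappa)$ for $(3,\kappa)$. Let $\Gamma(D,k)$ be the minimum cost of a profile with $\sum\rho=D$ and $\sum\kappa=k$ (for $D\ge2$, $k\ge0$, or $D=1$, $k=0$).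
\end{definition}

Concatenating profiles gives $\Gamma(D,k)+\Gamma(D',k')\ge\Gamma(D+D',k+k')$. For $h\ge1$ let $P_h(m)$ be the minimum of $\sum_{i=1}^hp(x_i)$ over integers $x_i\ge0$ with $\sum x_i=m$. By the greedy rule its minimizers are exactly the balanced vectors, and its $i$-th increment is $\Delta p(\lceil i/h\rceil)$.

Call an entry $(\rho,\kappa)$ of a profile odd if $\rho$ is odd. The number of odd entries has the parity of $D$. Parts (b) and (c) of the following lemma say that two odd entries can always be traded for rank-$2$ entries without loss; part (a) says that a rank-$2$ entry should absorb a leftover $(1,0)$.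

\begin{lemma}\label{lem:trade}
Let $a,b\ge0$ be integers.
\begin{enumerate}
\item[(a)] $\tau(a)\le p(a)$, with equality if and only if $a\le1$.
\item[(b)] $\tau(a)\ge P_2(a)$, with equality if and only if $a\le1$.
\item[(c)] $\tau(a)+\tau(b)\ge P_3(a+b)$, with equality if and only if $\{a,b\}$ is $\{0,0\}$, $\{0,1\}$, $\{1,1\}$ or $\{2,2\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $\Delta\tau(a)\le\Delta p(a)$ always, with equality at $a=1$ and strict inequality at $a=2$.

(b) Compare increments; those of $P_2$ are $\Delta p(\lceil a/2\rceil)$. By \eqref{eq:tau}, $\Delta\tau(2i)\ge i^2+i\ge\Delta p(i)$ and $\Delta\tau(2i-1)\ge i^2\ge\Delta p(i)$, with equality for the first increment and strict inequality for the second ($2>1$).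

(c) Let $m=a+b$. By the greedy rule the minimum of $\tau(a)+\tau(b)$ for given $m$ is $\sum_{i\le m}\Delta\tau(\lceil i/2\rceil)$, so it exceeds $P_3(m)$ by $S_m=\sum_{i\le m}d_i$, where $d_i=\Delta\tau(\lceil i/2\rceil)-\Delta p(\lceil i/3\rceil)$. For $i=1,\dots,6$ we compare $1,1,2,2,4,4$ with $1,1,1,3,3,3$; so $S_1,\dots,S_6=0,0,1,0,1,2$.

For larger $i$ we write $i=6(u-1)+r$ with $u\ge2$, $1\le r\le6$, and use $\Delta\tau(a)\ge\frac{(a+1)^2-1}4$.
\begin{itemize}
\item $r=1,2,3$: here $\lceil i/2\rceil\ge3u-2$ and $\lceil i/3\rceil=2u-1$, so $d_i\ge\frac{9u^2-6u}4-u(2u-1)=\frac{u^2-2u}4\ge0$.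
\item $r=4$: here $\lceil i/2\rceil=3u-1$ and $\lceil i/3\rceil=2u$, so $d_i\ge\frac{9u^2-1}4-u(2u+1)=\frac{(u-2)^2-5}4\ge-\frac54$, and $d_i\ge-1$ since $d_i$ is an integer.
\item $r=5,6$: here $\lceil i/2\rceil=3u$ and $\lceil i/3\rceil=2u$, so $d_i\ge\frac{9u^2+6u}4-u(2u+1)=\frac{u^2+2u}4\ge2$.
\end{itemize}
So within each block of six the sums drop by at most $1$ below the value before the block, and at the end of the block they are larger than that value. Starting from $S_6=2$ we get $S_m\ge1$ for all $m\ge6$. Hence $S_m\ge0$ for all $m$, with $S_m=0$ only for $m\in\{0,1,2,4\}$. For these $m$ we have $P_3(m)=0,1,2,6$, and equality holds for $\{0,0\},\{0,1\},\{1,1\},\{2,2\}$. It fails for the remaining pairs: $\tau(2)+\tau(0)=3>2$, $\tau(3)+\tau(1)=8>6$ and $\tau(4)+\tau(0)\ge13>6$.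
\end{proof}

The pair $\{2,2\}$ in (c) records that two copies of $Q$ cost exactly as much as $L_4\oplus2L_3$:
\begin{equation}\label{eq:QQ}
2\tau(2)=6=p(2)+2p(1).
\end{equation}

\begin{lemma}\label{lem:profiles}
For $h\ge1$ and $k\ge0$,
\[
\Gamma(2h,k)=P_h(k),\qquad
\Gamma(2h+1,k)=\min\Bigl\{\tau(k_0)+\sum_{i=1}^{h-1}p(k_i):\ k_0+\sum_{i=1}^{h-1} k_i=k\Bigr\},
\]
where the $k_i$ are nonnegative integers. Moreover, if $k>h$, an optimal profile contains no $(1,0)$ and no $(2,0)$, and the following holds.
\begin{enumerate}
\item[(a)] Rank $2h$: an optimal profile consists of pairs $(2,\cdot)$ and an even number of pairs $(3,2)$; replacing two $(3,2)$'s by $(2,2),(2,1),(2,1)$ until none is left gives a balanced rank-$2$ profile.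
\item[(b)] Rank $2h+1$: an optimal profile either has exactly one rank-$3$ entry $(3,k_0)$ and $h-1$ entries $(2,k_i)$ minimizing the formula, or has at least three rank-$3$ entries, all equal to $(3,2)$; in the latter case replacing all but one of them pairwise as in (a) gives such a minimizer with $k_0=2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both formulas are costs of profiles, so they are upper bounds for $\Gamma$. We use three replacements, which preserve rank and corank and do not increase the cost, by Lemma~\ref{lem:trade}(b),(c):
\begin{align*}
(1,0),(1,0)&\to(2,0);\\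
(1,0),(3,a)&\to\text{two balanced rank-$2$ entries, cost }P_2(a);\\
(3,a),(3,b)&\to\text{three balanced rank-$2$ entries, cost }P_3(a+b).
\end{align*}

\emph{Rank $2h$.} The number of odd entries is even. Pairing them up and replacing all pairs leaves $h$ rank-$2$ entries, so the cost is at least $P_h(k)$. Now let $k>h$ and start from an optimal profile. The result is balanced, so all its parts are at least $1$, and every replacement had equal cost. By the equality cases of Lemma~\ref{lem:trade}, every equal-cost replacement produces a $(2,0)$, except that of $(3,2),(3,2)$ by $(2,2),(2,1),(2,1)$. So only this one occurred, which proves (a); and no $(1,0)$ or $(2,0)$ was present.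

\emph{Rank $2h+1$.} The number of odd entries is odd. If there is an entry $(1,0)$, set it aside and replace the other odd entries pairwise; we get $(1,0)$ and $h$ entries $(2,x_i)$. Let $x$ be the largest $x_i$ and replace $(1,0),(2,x)$ by $(3,x)$; the cost does not increase, by Lemma~\ref{lem:trade}(a), and the result is of the form in the formula. If there is no entry $(1,0)$, set aside one rank-$3$ entry and replace the others pairwise. This proves the formula. If $k>h$, then in the first case $x\ge2$ and the cost drops strictly. So for $k>h$ an optimal profile contains no $(1,0)$; hence it contains no $(2,0)$ either, which could be split into two $(1,0)$ at equal cost.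

Let $k>h$ and consider an optimal profile. Since $(1,0)$ does not occur, the number of rank-$3$ entries is odd. If it is one, we are in the first case of (b). If it is at least three, replace any two of them. The cost stays equal and the result is again optimal, so it contains no $(2,0)$; by Lemma~\ref{lem:trade}(c) both entries are $(3,2)$. So all rank-$3$ entries are $(3,2)$, and pairwise replacement of all but one gives a minimizer of the formula with $k_0=2$.
\end{proof}

By Lemma~\ref{lem:profiles} and the greedy rule, $\Gamma(D,k)$ for $D\ge2$ is the sum of the $k$ smallest terms in the union of $h$ sequences: $h$ copies of $(\Delta p(i))$ if $D=2h$, and $h-1$ copies of $(\Delta p(i))$ and one of $(\Delta\tau(i))$ if $D=2h+1$. For $k\ge1$ the increment $\Gamma(D,k)-\Gamma(D,k-1)$ is the $k$-th smallest term. Since $\Delta\tau(i)\le\Delta p(i)$, at least $hj\ge k$ terms are at most $\Delta p(j)$, where $j=\lceil k/h\rceil$. So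
\begin{equation}\label{eq:ginc}
\Gamma(D,k)-\Gamma(D,k-1)\le\Delta p(j),\quad\text{with equality if $D$ is even.}
\end{equation}

\section{The main inequality}\label{sec:main}

We now show that connected matroids of rank at least $4$ and corank at least $2$ are never optimal, by comparing the increments of $\Gamma$ with the degree bound of Lemma~\ref{lem:degree}. For orientation, consider $D=2h+1$: if $k\approx jh$, then $b(2h,k)\approx 2h\cdot\frac12(j/2)^2=hj^2/4$, while $\Delta p(j)\approx j^2/2$. So the comparison is favorable for $h\ge2$, and is tight at leading order for $h=2$.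

\begin{lemma}\label{lem:compare}
For $h\ge2$, $k\ge1$ and $j=\lceil k/h\rceil$ we have $b(2h,k)\ge\Delta p(j)=\binom{j+1}2$, and the inequality is strict if $k\ge(j-1)h+2$.
\end{lemma}

\begin{proof}
As $b(2h,\cdot)$ is strictly increasing, it suffices to prove the inequality for $k=(j-1)h+1$. If $j-1=2m$, a balanced vector has one entry $m+1$ and the others $m$, so $b(2h,k)=2h\binom{m+1}2+(m+1)=(m+1)(hm+1)\ge(m+1)(2m+1)=\binom{j+1}2$. If $j-1=2m+1$, then $k=2hm+h+1$, there are $h+1$ entries $m+1$, and $b(2h,k)=2h\binom{m+1}2+(h+1)(m+1)=(m+1)(hm+h+1)\ge(m+1)(2m+3)=\binom{j+1}2$.
\end{proof}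

\begin{theorem}\label{thm:main}
In setting (R) or (A), every simple $M$ of rank $D\ge1$ and corank $k$ has $c(M)\ge\Gamma(D,k)$. If $M$ is connected, $D\ge4$ and $k\ge2$, then $c(M)>\Gamma(D,k)$.
\end{theorem}

\begin{proof}
Induction on $|E|$. If $M$ is disconnected, sum over the components and concatenate. If $M$ is connected of rank at most $3$, then $c(M)$ is at least the cost of the profile $\{(D,k)\}$. Let $M$ be connected with $D\ge4$. If $k=1$, then $c(M)=1\ge\Gamma(D,1)$, using the profile of $(2,1)$ and $D-2$ entries $(1,0)$. Let $k\ge2$ and let $e$ be any element. Then $M\backslash e$ is simple, of rank $D$ and corank $k-1$, so by induction and Lemma~\ref{lem:degree}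
\[
c(M)=c(M\backslash e)+\deg_M(e)\ge\Gamma(D,k-1)+b(D-1,k).
\]
Put $g=\Gamma(D,k)-\Gamma(D,k-1)$. It remains to show $b(D-1,k)>g$, or to treat the exceptions.

\smallskip\noindent\emph{$D=2h$, $h\ge2$.} Here $g=\Delta p(j)$.
\begin{itemize}
\item If $k\ge2h$, then $b(2h-1,k)>b(2h,k)\ge\Delta p(j)$ by \eqref{eq:bmono} and Lemma~\ref{lem:compare}.
\item If $2\le k\le h$, then $b(2h-1,k)=k>1=\Delta p(1)$.
\item If $h<k\le2h-1$, then $j=2$ and $b(2h-1,k)=k\ge h+1\ge3=\Delta p(2)$, with equality only for $(D,k)=(4,3)$. In that case Lemma~\ref{lem:crude} gives $c(M)\ge\binom42=6>5=p(2)+p(1)=\Gamma(4,3)$.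
\end{itemize}

\smallskip\noindent\emph{$D=2h+1$, $h\ge2$.} Write $k=(j-1)h+\sigma$ with $1\le\sigma\le h$. If $\sigma\ge2$, then $b(2h,k)>\Delta p(j)\ge g$ by Lemma~\ref{lem:compare} and \eqref{eq:ginc}. Let $\sigma=1$; then $j\ge2$ since $k\ge2$.
\begin{itemize}
\item If $\Delta\tau(j)<\Delta p(j)$, the terms $\Delta\tau(1),\dots,\Delta\tau(j)$ and $h-1$ copies of $\Delta p(1),\dots,\Delta p(j-1)$ are $j+(h-1)(j-1)=k$ terms smaller than $\Delta p(j)$. So the $k$-th smallest term satisfies $g<\Delta p(j)\le b(2h,k)$.
\item If $\Delta\tau(j)=\Delta p(j)$, we are in setting (R) with $j=4$ by \eqref{eq:tau} and the text following it. Then $k=3h+1$, $g\le10$, and $b(2h,k)=3(h+1)+(h-1)=4h+2$, since a balanced vector has $h+1$ entries $2$ (contributing $3$ each) and $h-1$ entries $1$. This exceeds $10$ unless $h=2$, that is, $(D,k)=(5,7)$. In that case Lemma~\ref{lem:crude} gives $c(M)\ge\binom82=28>27=1+1+2+3+4+6+10=\Gamma(5,7)$.\qedhere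
\end{itemize}
\end{proof}

\section{Proof of the theorems}\label{sec:proofs}

\subsection{The minimum}

The minimizing profiles given by the formulas of Lemma~\ref{lem:profiles} are realized by direct sums of real sets. An entry $(2,\kappa)$ is realized by $L_{\kappa+2}$, which for $\kappa=0$ means two independent vectors. In setting (R) an entry $(3,\kappa)$ is realized by a rank-$3$ set with $t(\kappa)$ simplexes; it exists by Proposition~\ref{prop:rank3} if $\kappa\ge2$, and is given by four vectors in $\mathbb R^3$ any three of which are independent if $\kappa=1$, and by three independent vectors if $\kappa=0$. So, by Theorem~\ref{thm:main}, the minimum is $\Gamma(D,k)$ in setting (R) for all $D\ge3$. For even $D$ the minimum in setting (A) is the same number $\Gamma(2h,k)=P_h(k)$, attained by real sets.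

If $D=2h$, then $P_h(k)=\sigma p(j)+(h-\sigma)p(j-1)$. Let $D=2h+1$, in setting (R). The distribution with $k_0=j$, $\sigma-1$ of the $k_i$ equal to $j$, and $h-\sigma$ of them equal to $j-1$, satisfies the condition of the greedy rule, since
\[
\Delta t(j)\le\Delta p(j)\le\Delta t(j+1)\qquad\text{for all }j\ge1 .
\]
(Compare $\Delta p=1,3,6,10,15,\dots$ with $\Delta t=1,2,4,10,14,20,\dots$; for $j\ge4$ the second inequality reads $\Delta p(j)\le\Delta p(j+1)-1$.) So the minimum is $t(j)+(\sigma-1)p(j)+(h-\sigma)p(j-1)$. Since $p(j)-t(j)=\varepsilon$, this proves Theorem~\ref{thm:value}.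

\subsection{Structure for $k\le h$}

Here $j=1$, $\sigma=k$, and the minimum is $k$. By Lemma~\ref{lem:crude} a component of corank $k_i\ge1$ has at least $\binom{k_i+1}2\ge k_i$ circuits, and $\binom{k_i+1}2=k_i$ only for $k_i=1$, when the component is a single circuit. A component of corank $0$ is a coloop. As $\sum k_i=k$, we get $c(M)=k$ if and only if all components are circuits or coloops. This is valid in both settings.

\subsection{Structure for $k>h$: reduction to profiles}

Let $c(M)=\Gamma(D,k)$, in setting (R), or in setting (A) with $D$ even. Let the components $M_i$ have rank $r_i$ and corank $k_i$. Since $c(M)=\sum c(M_i)\ge\sum\Gamma(r_i,k_i)\ge\Gamma(D,k)$, we have $c(M_i)=\Gamma(r_i,k_i)$ for each $i$. If $r_i=3$, then $c(M_i)\ge\tau(k_i)\ge\Gamma(3,k_i)$, so $c(M_i)=\tau(k_i)$. If $r_i\ge4$, then $k_i=1$ by Theorem~\ref{thm:main}, and $M_i$ is a circuit. Suppose there are components of the latter kind. Replace each of them by $(2,1)$ and $r_i-2$ entries $(1,0)$, and every other component by $(r_i,k_i)$. This gives a profile of cost $c(M)=\Gamma(D,k)$ containing $(1,0)$, in contradiction to Lemma~\ref{lem:profiles}, as $k>h$. So all ranks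 are at most $3$, the multiset of the $(r_i,k_i)$ is an optimal profile, and there are no coloops.

Conversely, any direct sum of simple rank-$2$ matroids and simple rank-$3$ matroids with $\tau(k_i)$ circuits whose profile is optimal attains the minimum. It remains to list the optimal profiles.

\subsection{Even $D$}

Let $D=2h$ and $k>h$. By Lemma~\ref{lem:profiles}(a) an optimal profile consists of $2w$ entries $(3,2)$ and of rank-$2$ entries which, together with $w$ extra $2$'s and $2w$ extra $1$'s, form the balanced distribution ($\sigma$ parts $j$ and $h-\sigma$ parts $j-1$). If $w\ge1$, the balanced distribution contains both values $1$ and $2$; so $j=2$, $\sigma<h$, $w\le\sigma$, $2w\le h-\sigma$, and the rank-$2$ pieces are $\sigma-w$ copies of $L_4$ and $h-\sigma-2w$ copies of $L_3$. Conversely, all these profiles are optimal by \eqref{eq:QQ}. A simple rank-$3$ matroid of corank $2$ with $\tau(2)=3$ circuits is $Q$, by the case $k=2$ in the proof of Proposition~\ref{prop:rank3}, which is valid for all matroids.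

The condition $j=2$, $\sigma<h$ means $h<k<2h$; for $k=2h$ we have $j=2$, $\sigma=h$, and for $k>2h$ we have $j\ge3$, so $w=0$ in these cases. This proves Theorem~\ref{thm:structure} for even $D$ and, as setting (A) was allowed, the first half of Theorem~\ref{thm:matroid}.

\subsection{Odd $D$}

Let $D=2h+1$ and $k>h$, in setting (R). Then $j\ge2$.

\smallskip\noindent\emph{Exactly one rank-$3$ entry.} We determine all minimizers $(k_0;k_1,\dots,k_{h-1})$ in Lemma~\ref{lem:profiles}. If $h=1$, then $k_0=k=j$. If $h\ge2$, the greedy rule characterizes the minimizers by
\[
\Delta t(k_0)\le\Delta p(k_i+1)\ \ (\text{if }k_0\ge1),\qquad\Delta p(k_i)\le\Delta t(k_0+1)\ \ (\text{if }k_i\ge1),\qquad|k_i-k_l|\le1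
\]
for all $i,l\ge1$. With $\Delta p=1,3,6,10,15,\dots$ and $\Delta t=1,2,4,10,14,20,\dots$ we obtain:
\begin{itemize}
\item $k_0\le1$: $\Delta p(k_i)\le\Delta t(k_0+1)\le2$ forces all $k_i\le1$, so $k\le h$, which is excluded.
\item $k_0=2$: $2\le\Delta p(k_i+1)$ and $\Delta p(k_i)\le4$ mean $k_i\in\{1,2\}$.
\item $k_0=3$: $4\le\Delta p(k_i+1)$ and $\Delta p(k_i)\le10$ mean $2\le k_i\le4$; so all $k_i$ are in $\{2,3\}$ or all are in $\{3,4\}$.
\item $k_0=4$: $10\le\Delta p(k_i+1)$ and $\Delta p(k_i)\le14$ mean $k_i\in\{3,4\}$.
\item $k_0\ge5$: $\Delta p(k_0)-1\le\Delta p(k_i+1)$ and $\Delta p(k_i)\le\Delta p(k_0+1)-1$ mean $k_i\in\{k_0-1,k_0\}$: the first says $k_i+1\ge k_0$, since $\Delta p(k_0-1)=\Delta p(k_0)-k_0<\Delta p(k_0)-1$, and the second says $k_i\le k_0$.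
\end{itemize}
So there are two possibilities (for $h=1$ only the first). In the first, $k_i\in\{k_0-1,k_0\}$ for all $i$. Then $h(k_0-1)+1\le k\le hk_0$, so $k_0=j$, with $\sigma-1$ of the $k_i$ equal to $j$ and $h-\sigma$ equal to $j-1$. In the second, $k_0=3$ and $k_i\in\{3,4\}$ with $y$ fours, $1\le y\le h-1$. Then $k=3h+y$, so $j=4$ and $\sigma=y$, and there are $h-1-\sigma$ threes. The second possibility exists because of the tie $\Delta t(4)=\Delta p(4)$: the next vector can be added to $K$ or to an $L_5$ at the same price.

By Proposition~\ref{prop:rank3} the rank-$3$ component is $Q$, $K$, a member of $\mathcal R_4$, or $B_{k_0}$, according to $k_0=2,3,4$ or $k_0\ge5$.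

\smallskip\noindent\emph{At least three rank-$3$ entries.} By Lemma~\ref{lem:profiles}(b) they are all $(3,2)$, so the components are copies of $Q$; let there be $2w+1$ of them, $w\ge1$. The reduced distribution is optimal with $k_0=2$. So, by the above, $j=2$, and it has $\sigma-1$ twos and $h-\sigma$ ones besides $k_0$, of which $w$ twos and $2w$ ones come from the replacements. Hence $w\le\sigma-1$, $2w\le h-\sigma$, and the set is $(2w+1)Q\oplus(\sigma-1-w)L_4\oplus(h-\sigma-2w)L_3$. Conversely, by \eqref{eq:QQ}, all these have cost $\Gamma(D,k)$.

This is exactly the list of Theorem~\ref{thm:structure} for odd $D$.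

\subsection{The Fano plane}

The Fano plane is the simple rank-$3$ matroid on seven points with seven $3$-lines. By \eqref{eq:count} it has $\binom74-7\varphi_7(3)=35-21=14$ circuits. Theorem~\ref{thm:value} with $D=3$, $n=7$ (so $h=1$, $j=4$, $\sigma=1$, $\varepsilon=3$) gives $20-3=17$. This completes the proof of Theorem~\ref{thm:matroid}. \qed

\medskip
The lower bound of Proposition~\ref{prop:rank3} uses the real plane in two places: the Sylvester--Gallai theorem in Lemma~\ref{lem:point}, and the fact that the diagonals of a complete quadrilateral are not concurrent. Both fail for the Fano plane: each of its lines has three points, and it is a complete quadrilateral whose three diagonals are concurrent, together with the point they share.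

\begin{thebibliography}{9}
\bibitem{Oxley} J. Oxley, \emph{Matroid Theory}.
\bibitem{SzT} Istvan Szalkai, Zsolt Tuza, ``Minimum Number of Affine Simplexes of Given Dimension'', arXiv:1309.6491 (2013).
\end{thebibliography}

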